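# Cyclic derivations on Fourier algebras that are not co-completely bounded

## 1. Integrating $f'g$ on the circle and on $\mathrm{SU}(2)$

Take the circle first. Its Fourier algebra consists of the functions $f=\sum_{k\in\mathbb Z}c_kz^k$ with $\|f\|=\sum|c_k|<\infty$. The form $(f,g)\mapsto\frac1{2\pi}\int_0^{2\pi}f'(t)g(t)\,dt$ satisfies the product rule in $f$, and it is antisymmetric because $\int(fg)'=0$. But it is unbounded: $z^k$ and $z^{-k}$ have norm $1$, and their pairing is $ik$.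

Now do the same on $H=\mathrm{SU}(2)$. Let $Z=\mathrm{diag}(i/2,-i/2)$, and for smooth $f$ on $H$ put
$$\partial f(h)=\tfrac{d}{dt}f(h\exp tZ)\big|_{t=0},\qquad \beta_H(f,g)=\int_H(\partial f)\,g\,dh .$$
Take the four coordinate functions $h_{ij}$ of $h\in\mathrm{SU}(2)$. Since $\partial h=hZ$, we get $\partial h_{i1}=\frac i2h_{i1}$ and $\partial h_{i2}=-\frac i2h_{i2}$. Schur orthogonality says $\int h_{ij}\overline{h_{kl}}\,dh=\frac12\delta_{ik}\delta_{jl}$. Hence $\beta_H(h_{ij},\overline{h_{kl}})=\pm\frac i4\delta_{ik}\delta_{jl}$, with $+$ for $j=1$ and $-$ for $j=2$. Arrange these sixteen numbers in the matrix $X=\sum\beta_H(h_{ij},\overline{h_{kl}})\,e_{ij}\otimes e_{kl}$, and also transpose the first leg, that is, replace $e_{ij}$ by $e_{ji}$. In the basis ordered $11,12,21,22$,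
$$X=\frac i4\begin{pmatrix}1&0&0&-1\\0&0&0&0\\0&0&0&0\\1&0&0&-1\end{pmatrix},\qquad X^\tau=\frac i4\begin{pmatrix}1&0&0&0\\0&0&1&0\\0&-1&0&0\\0&0&0&-1\end{pmatrix}.$$
The first has rank one and operator norm $\frac14\sqrt2\sqrt2=\frac12$. The second is $\frac14$ times a unitary, so its norm is $\frac14$. The partial transpose made the matrix smaller. Let us see what happens in every dimension.

**Notation.** $\|\cdot\|_1,\|\cdot\|_2,\|\cdot\|$ are the trace, Hilbert–Schmidt and operator norms, $t$ is the transpose, and $Y^\tau=(\tau\otimes\mathrm{id})(Y)$ transposes the first leg of $Y$. On $\mathbb C^n\otimes\mathbb C^n$ put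
$$\Omega_n=\sum_{i,j}e_{ij}\otimes e_{ij},\qquad F_n=\sum_{i,j}e_{ij}\otimes e_{ji}.$$
$F_n$ is the flip, a self-adjoint unitary, so $\|F_n\|_1=n^2$. With $v=\sum_ie_i\otimes e_i$ we have $\Omega_n=vv^*$, so $\Omega_n\ge0$ has rank one, $\|\Omega_n\|=\|\Omega_n\|_1=n$ and $\Omega_n^2=n\Omega_n$. Clearly $\Omega_n^\tau=F_n$ and $F_n^\tau=\Omega_n$. Also $\mathrm{Tr}(\Omega_n(a\otimes1))=\sum_{i,j}\mathrm{tr}(e_{ij}a)\,\mathrm{tr}(e_{ij})=\mathrm{tr}\,a$, and
$$(\mathrm{tr}\otimes\mathrm{tr})\big((a\otimes b)\Omega_n\big)=\sum_{i,j}a_{ji}b_{ji}=\mathrm{tr}(ab^t).\tag{1}$$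

Let $\pi_n$ be the $n$-dimensional irreducible unitary representation of $H$ in a weight basis. Then $d\pi_n(Z)=i\,\mathrm{diag}(\frac{n-1}2,\frac{n-3}2,\dots,-\frac{n-1}2)$. Put $N_n=\frac1nd\pi_n(Z)$. The sum of the squares of the weights is $\frac{n(n^2-1)}{12}$, so
$$\|N_n\|=\frac{n-1}{2n}<\frac12,\qquad \mathrm{tr}(N_nN_n^*)=\frac{n^2-1}{12n}.\tag{2}$$
We have $\partial\pi_n(h)=\pi_n(h)\,d\pi_n(Z)$. Schur orthogonality reads $\int_H\pi_n\otimes\overline{\pi_n}\,dh=\frac1n\Omega_n$ and $\int_H\pi_n\otimes\overline{\pi_{n'}}\,dh=0$ for $n\ne n'$. Therefore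
$$\int_H\partial\pi_n(h)\otimes\overline{\pi_n}(h)\,dh=\Omega_n(N_n\otimes1).\tag{3}$$
Each $\overline{\pi_n}$ is again irreducible of dimension $n$, so $\{\overline{\pi_n}\}$ is also a complete set of representatives. We shall always expand the first variable with $\{\pi_n\}$ and the second with $\{\overline{\pi_n}\}$. For finite sums $f(h)=\sum_n\mathrm{tr}(A_n\pi_n(h))$ and $g(h)=\sum_n\mathrm{tr}(B_n\overline{\pi_n}(h))$, formulas (3) and (1) give
$$\beta_H(f,g)=\sum_n(\mathrm{tr}\otimes\mathrm{tr})\big((A_n\otimes B_n)\Omega_n(N_n\otimes1)\big)=\sum_n\mathrm{tr}(N_nA_nB_n^t).\tag{4}$$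
The Fourier algebra norm is $\|f\|=\sum_n\|A_n\|_1$, and likewise for $g$, so $|\beta_H(f,g)|\le\frac12\|f\|\|g\|$. The factor $\frac1n$ in Schur's relations has paid for the derivative, which is what the circle could not do.

For all the coefficients of $\pi_n$ and $\overline{\pi_n}$ the array of values is $X=\Omega_n(N_n\otimes1)=v\big((N_n^*\otimes1)v\big)^*$, with
$$\|X\|=\sqrt n\,\sqrt{\mathrm{tr}(N_nN_n^*)}=\sqrt{\tfrac{n^2-1}{12}},\qquad X^\tau=(N_n^t\otimes1)F_n,\qquad\|X^\tau\|=\tfrac{n-1}{2n}<\tfrac12 .$$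
The array is unbounded in $n$, and its partial transpose is bounded by $\frac12$. Must every form with these two algebraic properties behave well after a partial transpose?

## 2. Co-complete boundedness and the statements

**Fourier algebras.** For a locally compact group $G$, $\mathrm{VN}(G)$ is the von Neumann algebra generated by the left translations $\lambda(x)$, and $\mathrm A(G)$ is its predual, viewed as an algebra of functions by $f(x)=\langle\lambda(x),f\rangle$ with pointwise product. As a predual it is an operator space: $M_r(\mathrm A(G))$ is the space of normal completely bounded (cb) maps $\mathrm{VN}(G)\to M_r$, where $[f_{ij}]$ corresponds to $\alpha(y)=[\langle y,f_{ij}\rangle]$, with the cb norm. The dual operator space $\mathrm A(G)^*$ is $\mathrm{VN}(G)$.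

For compact $L$ and any choice of representatives $\rho$ of $\widehat L$, $\mathrm{VN}(L)=\ell^\infty\text{-}\bigoplus_\rho M_{d_\rho}$ with $\lambda(x)\leftrightarrow(\rho(x))_\rho$. Hence $\mathrm A(L)$ consists of the functions $f(x)=\sum_\rho\mathrm{tr}(A_\rho\rho(x))$ with $\|f\|=\sum_\rho\|A_\rho\|_1<\infty$. The finite sums form a dense subalgebra $\mathrm{Trig}(L)$. For example, the matrix $[\rho_{ij}]$ of coefficient functions of one irreducible $\rho$ corresponds to the coordinate homomorphism $\mathrm{VN}(L)\to M_{d_\rho}$, $y\mapsto y_\rho$. So its norm in $M_{d_\rho}(\mathrm A(L))$ is at most $1$.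

**Definition (cyclic derivation).** $\mathrm A(G)^*$ is a bimodule via $(a\cdot\phi)(b)=\phi(ba)$ and $(\phi\cdot a)(b)=\phi(ab)$. A derivation is a bounded linear $D:\mathrm A(G)\to\mathrm A(G)^*$ with $D(ab)=a\cdot D(b)+D(a)\cdot b$, that is, $D(ab)(c)=D(b)(ca)+D(a)(bc)$. It is cyclic if $D(a)(b)=-D(b)(a)$ for all $a,b$.

The form $\beta_H$ gives an example. On $\mathrm{Trig}(H)$ we have $\partial(ab)=a\,\partial b+b\,\partial a$, and $\int_H\partial(fg)\,dh=0$ by invariance of Haar measure. By the bound after (4), $D_H(f)(g)=\beta_H(f,g)$ extends to a cyclic derivation on $\mathrm A(\mathrm{SU}(2))$ with $\|D_H\|\le\frac12$.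

**Definition (opposite space, co-cb).** For an operator space $E$, $E^{\mathrm{op}}$ is the same vector space with $\|[x_{ij}]\|_{E^{\mathrm{op}}}=\|[x_{ji}]\|_{M_n(E)}$. A linear map $T:E\to F$ is co-cb if it is cb as a map $E^{\mathrm{op}}\to F$; the corresponding cb norm is written $\|T\|_{\text{co-cb}}$.

For example, let $E=M_n$ and $x_{ij}=e_{ij}$. In $M_n(E)$ the matrix $[x_{ij}]$ is $\Omega_n$, of norm $n$. In $M_n(E^{\mathrm{op}})$ its norm is that of $[e_{ji}]_{ij}=F_n$, which is $1$.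

The derivations constructed by Choi and Ghandehari for $\mathrm{SU}(2)$, the real $ax+b$ group and the reduced Heisenberg group are all cyclic and co-cb. The question, from Yemon Choi's "Constructing alternating 2-cocycles on Fourier algebras" (arXiv:2008.02226, 2020), is whether every cyclic derivation on a Fourier algebra is automatically co-cb.

The smallest groups say nothing. If $G$ is finite, $\mathrm A(G)$ is spanned by the idempotents $\delta_p$, $p\in G$. From $\delta_p=\delta_p^2$ we get $D(\delta_p)=2\,\delta_p\cdot D(\delta_p)$ (the two module actions agree, as the algebra is commutative). Acting with $\delta_p$ gives $\delta_p\cdot D(\delta_p)=2\,\delta_p\cdot D(\delta_p)$, so $\delta_p\cdot D(\delta_p)=0$ and $D(\delta_p)=0$. On the circle, $D(z^k)=kz^{k-1}\cdot D(z)$, so $|k|\,|D(z)(z^j)|=|D(z^k)(z^{j-k+1})|\le\|D\|$ for all $k$ and $j$. Thus $D(z)=0$, and $D=0$. Something like $\mathrm{SU}(2)$ has to be present.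

The answer is no. Let $V_m=\mathbb F_3^m$, $q=q_m=3^m$, $\omega=e^{2\pi i/3}$. On $V_m^2$ put $[(u,v),(u',v')]=u\cdot v'-u'\cdot v$. Let $K_m=V_m^2\times\mathbb F_3$ with product $(x,s)(y,t)=(x+y,s+t+[x,y])$, a finite group of order $3q^2$. Put $H=\mathrm{SU}(2)$ and $G=H\times\prod_{m\ge1}K_m$, a compact group.

**Theorem A.** For each $m$ there is a cyclic derivation $D_m$ on $\mathrm A(H\times K_m)$ with $\|D_m\|\le\frac12$ and $\|D_m\|_{\text{co-cb}}\ge\frac12\,3^m$ (possibly $\infty$). On $\mathrm A(G)$ there is a cyclic derivation that is not co-cb.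

**Theorem B.**
1. The derivation $D$ on $\mathrm A(G)$ constructed for Theorem A is not a sum of a cb map and a co-cb linear map $\mathrm A(G)\to\mathrm A(G)^*$.
2. Let $\mathbb H$ be the real 3-dimensional Heisenberg group. For the connected Lie group $\mathrm{SU}(2)\times\mathbb H$, the algebra $\mathrm A(\mathrm{SU}(2)\times\mathbb H)$ has a cyclic derivation that is not a sum of a cb and a co-cb map.
3. The same conclusion holds for every locally compact group $G'$ containing one of these two groups as a closed subgroup. Examples are the connected compact group $\mathrm{SU}(2)\times\prod_m\mathrm{SU}(3^m)$, and $\mathrm{SL}(N,\mathbb C)$ for $N\ge5$, $\mathrm{SL}(N,\mathbb R)$ for $N\ge7$.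

## 3. Test matrices and their partial transposes

The two arrays of Section 1 are instances of a general test. For $[f_{ij}],[g_{kl}]\in M_r(\mathrm A(L))$ and linear $D:\mathrm A(L)\to\mathrm A(L)^*$ put
$$X(D)=\sum D(f_{ij})(g_{kl})\,e_{ij}\otimes e_{kl}\in M_r\otimes M_r .$$

**Lemma 1.** Let $L$ be locally compact and $\|[f_{ij}]\|,\|[g_{kl}]\|\le1$. If $D$ is cb, then $\|X(D)\|\le\|D\|_{cb}$. If $D$ is co-cb, then $\|X(D)^\tau\|\le\|D\|_{\text{co-cb}}$. Consequently, if $D=D_1+D_2$ with $D_1$ cb and $D_2$ co-cb, then for all $Y\in M_r\otimes M_r$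
$$|\mathrm{Tr}(X(D)Y)|\le\|D_1\|_{cb}\|Y\|_1+\|D_2\|_{\text{co-cb}}\|Y^\tau\|_1.\tag{5}$$

*Proof.* The map $\alpha'(y)=[\langle y,g_{kl}\rangle]$ is a complete contraction $\mathrm{VN}(L)\to M_r$. If $D$ is cb, then $\|[D(f_{ij})]\|\le\|D\|_{cb}$ in $M_r(\mathrm{VN}(L))$, and applying $\mathrm{id}\otimes\alpha'$ gives $\sum e_{ij}\otimes\alpha'(D(f_{ij}))=X(D)$. If $D$ is co-cb, the matrix $[f_{ji}]_{ij}$ has norm $\|[f_{ij}]\|\le1$ in $M_r(\mathrm A(L)^{\mathrm{op}})$, so $\|[D(f_{ji})]_{ij}\|\le\|D\|_{\text{co-cb}}$. Applying $\mathrm{id}\otimes\alpha'$ gives $\sum e_{ij}\otimes\alpha'(D(f_{ji}))=X(D)^\tau$. For (5), write $X(D)=X(D_1)+X(D_2)$ and note that $\mathrm{Tr}(X(D_2)Y)=\mathrm{Tr}(X(D_2)^\tau Y^\tau)$, because $\mathrm{tr}(ac)=\mathrm{tr}(a^tc^t)$ on the first leg. $\square$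

**Example.** The derivation $D_H$ is not cb, since Section 1 gives $\|X(D_H)\|=\sqrt{(n^2-1)/12}$ for every $n$. But it is co-cb, with $\|D_H\|_{\text{co-cb}}\le\frac12$. To see this, let $\|[f_{ij}]\|\le1$ and let $A_n^{ij}$ be the $n$-th block of $f_{ij}$. Then $\alpha_n(y)=[\mathrm{tr}(yA_n^{ij})]$ is a complete contraction $M_n\to M_r$. By (4), $D_H(f)(g)=\sum_n\mathrm{tr}(B_n(N_nA_n)^t)$, so the $\overline{\pi_n}$-coordinate of $D_H(f)\in\mathrm{VN}(H)$ is $A_n^tN_n^t$. We must bound, for each $n$, the matrix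
$$\sum_{i,j}e_{ij}\otimes(A_n^{ji})^tN_n^t=\Big(\sum_{i,j}e_{ij}\otimes(A_n^{ji})^t\Big)(1\otimes N_n^t).$$
The full transpose preserves the operator norm, and it turns the first factor into $\sum e_{ji}\otimes A_n^{ji}=\sum e_{ij}\otimes A_n^{ij}$. Since $\mathrm{tr}(e_{kl}A)=A_{lk}$, this equals $\sum_{k,l}\alpha_n(e_{kl})\otimes e_{lk}=(\alpha_n\otimes\mathrm{id})(F_n)$, of norm at most $1$. The second factor has norm at most $\frac12$.

So on each block $D_H$ is a transposition, and the opposite structure on $\mathrm A(H)$ undoes it.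

## 4. Two aligned transpositions, and one misaligned one

To leave the co-cb class, attach a second compact group $K$. For $\phi\in\mathrm{VN}(K)=\mathrm A(K)^*$ and $f,g\in\mathrm{Trig}(H\times K)$ put
$$\beta_\phi(f,g)=\int_H\phi\big((\partial f\cdot g)(h,\cdot)\big)\,dh,$$
with $\partial$ acting in the $H$-variable. The algebra costs nothing. Since $\partial$ is a derivation, $\beta_\phi(ab,c)=\beta_\phi(b,ca)+\beta_\phi(a,bc)$. Since $\int_H\partial(fg)\,dh=0$, $\beta_\phi$ is antisymmetric. Two things are left: boundedness, and failure of the co-cb test. For irreducible $\sigma,\sigma'$ of $K$, test with the coefficients of $\pi_n\otimes\sigma$ and $\overline{\pi_n}\otimes\sigma'$. After regrouping legs (the two $H$-legs, then the two $K$-legs), (3) gives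
$$X=\big[\Omega_n(N_n\otimes1)\big]\otimes\Phi_{\sigma,\sigma'},\qquad X^\tau=\big[(N_n^t\otimes1)F_n\big]\otimes\Phi_{\sigma,\sigma'}^\tau,\tag{6}$$
where $\Phi_{\sigma,\sigma'}=\sum\phi(\sigma_{ij}\sigma'_{kl})\,e_{ij}\otimes e_{kl}$. Hence $\|X^\tau\|=\|N_n\|\,\|\Phi_{\sigma,\sigma'}^\tau\|$.

The first thing to try is Haar integration for $\phi$. Then only $\sigma'=\overline\sigma$ contributes, and $\Phi_{\sigma,\overline\sigma}=\frac1d\Omega_d$ with $d=d_\sigma$. So $\Phi_{\sigma,\overline\sigma}^\tau=\frac1dF_d$, which is tiny. No cleverness in choosing tests can help, because the resulting derivation is co-cb. If $f$ has $(\pi_n\otimes\sigma)$-block $A$, the $(\overline{\pi_n}\otimes\overline\sigma)$-coordinate of $D(f)$ is $\big((N_n\otimes\frac1d1)A\big)^t$. The argument of the Example in Section 3, with $nd$ in place of $n$, gives co-cb norm at most $\frac12$. The attempt stops exactly here: Haar integration pairs $\sigma$ with $\overline\sigma$, this pairing is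 a transposition on the $K$-leg as well, and the two transpositions add up to one full transposition on $\mathbb C^n\otimes\mathbb C^d$.

We therefore want $\Phi$ to look like the flip $F_q$ on some pair of blocks, because $F_q^\tau=\Omega_q$ has norm $q$. Consider the model form on $M_n\otimes M_q$ given by $\Omega_n\otimes F_q$. For elementary tensors its value is $\mathrm{tr}(ab^t)\,\mathrm{tr}(a'b')$, so
$$(A,B)\mapsto\mathrm{Tr}(AB^\tau),\qquad|\mathrm{Tr}(AB^\tau)|\le\|A\|_2\|B^\tau\|_2=\|A\|_2\|B\|_2\le\|A\|_1\|B\|_1 .$$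
This is the idea of the whole proof. Partial transposition is a bad map for the operator norm (it sends $F_n$ to $\Omega_n$, raising the norm from $1$ to $n$) and for the trace norm (it sends $\Omega_n$ to $F_n$, raising the norm from $n$ to $n^2$). But it preserves the Hilbert–Schmidt norm, and our maps only have to be bounded from trace class to bounded operators.

The price is that the bound has to be checked by hand on *every* pair of blocks of $H\times K$, and not only on the decisive pair. So we look for a $K$ with few kinds of blocks, and a $\phi$ that pairs an irreducible representation with itself.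

## 5. The groups $K_m$ and a unitary that behaves like the flip

On $\ell^2(V_m)$ let $S_u\xi(s)=\xi(s-u)$ and $M_v\xi(s)=\omega^{v\cdot s}\xi(s)$, so that $M_vS_u=\omega^{u\cdot v}S_uM_v$. Put $W(u,v)=\omega^{u\cdot v}M_vS_u$. For $x=(u,v)$, $y=(u',v')$, moving $S_u$ past $M_{v'}$ gives
$$W(x)W(y)=\omega^{u\cdot v+u'\cdot v'-u\cdot v'-(u+u')\cdot(v+v')}W(x+y)=\omega^{-2u\cdot v'-u'\cdot v}W(x+y)=\omega^{[x,y]}W(x+y),$$
the last step because $-2\equiv1$ modulo $3$. Since $[x,x]=0$, $W(x)^*=W(-x)$. Moreover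
$$W(y)W(x)W(y)^*=\omega^{[y,x]+[x+y,-y]}W(x)=\omega^{2[y,x]}W(x).$$
As $[\cdot,\cdot]$ is nondegenerate, $\mathrm{tr}\,W(x)=0$ for $x\ne0$. So $\mathrm{tr}(W(x)W(y)^*)=q\,\delta_{x,y}$, and $\{q^{-1/2}W(x)\}_{x\in V_m^2}$ is an orthonormal basis of $M_q$ for the Hilbert–Schmidt inner product. The same holds for $\{q^{-1/2}W(x)^*\}$.

The irreducible representations of $K_m$ are $\pi_1(x,s)=\omega^sW(x)$ (irreducible because the $W(x)$ span $M_q$), $\pi_2=\overline{\pi_1}$, and the $q^2$ characters $\chi_y(x,s)=\omega^{[y,x]}$. The list is complete because $q^2+q^2+q^2\cdot1=3q^2=|K_m|$. (These $\pi_1,\pi_2$ live on $K_m$; on $H$ we only ever write $\pi_n$ and $\pi_{n'}$.) The *central type* of $\sigma$ is the element of $\mathbb F_3$ with $\sigma(0,s)=\omega^{(\mathrm{type})s}$. The types of $\pi_1,\pi_2,\chi_y$ are $1,2,0$.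

Our functional is
$$\phi_m(F)=\frac1{3q}\sum_{(x,s)\in K_m}\omega^sF(x,s).$$
Summing over $s$ first, we see that $\phi_m$ kills $\sigma_{ij}\sigma'_{kl}$ unless the types of $\sigma,\sigma'$ add up to $2$ modulo $3$. The possible pairs of types are $(1,1)$, $(0,2)$ and $(2,0)$: either $\pi_1$ meets itself, or one of the two is a character. On the pair $(\pi_1,\pi_1)$ the matrix $\Phi_{\sigma,\sigma'}$ of (6) is $\Phi=\frac1q\sum_xW(x)\otimes W(x)$.

**Lemma 2.**
(a) $P=\frac1q\sum_xW(x)$ is unitary, and for each $y$ the matrix $U_y=\frac1q\sum_x\chi_y(x,0)\overline{W(x)}$ is unitary.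
(b) $\Phi$ is a self-adjoint unitary, so $\|\Phi\|_1=\mathrm{Tr}(\Phi^2)=q^2$.
(c) $\Phi^\tau=\frac1q\sum_xW(x)^t\otimes W(x)$ is $q$ times a rank-one projection, so $\|\Phi^\tau\|=\|\Phi^\tau\|_1=q$.

*Proof.* (a) $W(x)^*=W(-x)$ gives $P^*=P$. Writing $z$ for the sum of the two summation variables,
$$P^2=\frac1{q^2}\sum_zW(z)\sum_x\omega^{[x,z-x]}=\frac1{q^2}\sum_zW(z)\sum_x\omega^{[x,z]}=W(0)=1,$$
because $\sum_x\omega^{[x,z]}$ is $q^2$ for $z=0$ and $0$ otherwise. Next, $\overline{U_y}=\frac1q\sum_x\omega^{-[y,x]}W(x)=W(z)PW(z)^*$ for the $z$ with $2z=-y$, by the conjugation formula. So $\overline{U_y}$ is unitary, and so is $U_y$.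

(b) $\Phi^*=\Phi$ as before, and $\Phi^2=\frac1{q^2}\sum_zW(z)^{\otimes2}\sum_x\omega^{2[x,z]}=1$. Hence $|\Phi|=1$ on a space of dimension $q^2$.

(c) $W(x)^tW(y)^t=(W(y)W(x))^t=\omega^{-[x,y]}W(x+y)^t$. The phases of the two legs cancel, so $x\mapsto W(x)^t\otimes W(x)$ is a genuine unitary representation of the group $V_m^2$. Its average $q^{-2}\sum_xW(x)^t\otimes W(x)$ is the orthogonal projection onto the fixed vectors, with trace $q^{-2}\sum_x(\mathrm{tr}\,W(x))^2=q^{-2}\cdot q^2=1$. And $\Phi^\tau$ is $q$ times this average. $\square$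

**Remark (the flip up to parity).** Summing over $v$ first in $\frac1q\sum_{u,v}\omega^{u\cdot v+v\cdot s}\xi(s-u)$ leaves only $u=-s$, so $P\xi(s)=\xi(2s)=\xi(-s)$: $P$ is the parity operator. Directly, $PM_vS_uP=M_{-v}S_{-u}$, so $PW(x)P=W(-x)=W(x)^*$. For any orthonormal basis $(B_x)$ of $M_q$ one has $\sum_xB_x\otimes B_x^*=F_q$ (true for matrix units, and invariant under unitary change of basis). Therefore $\Phi=(1\otimes P)F_q(1\otimes P)$ and $\Phi^\tau=(1\otimes P)\Omega_q(1\otimes P)$.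

## 6. Proof of Theorem A

**Step 1: the form.** We write down $\beta_{\phi}$ for $\phi=\phi_m$. For $f,g\in\mathrm{Trig}(H\times K_m)$,
$$\beta_m(f,g)=\frac1{3q}\sum_{(x,s)\in K_m}\omega^s\int_H(\partial f)(h,x,s)\,g(h,x,s)\,dh .$$
By Section 4, $\beta_m(ab,c)=\beta_m(b,ca)+\beta_m(a,bc)$ and $\beta_m(f,g)=-\beta_m(g,f)$.

**Step 2: reduction of the bound to pairs of blocks.** We claim that $|\beta_m(f,g)|\le\frac12\|f\|\|g\|$. The norms are $\ell^1$-sums over blocks, so it suffices to treat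
$$f=\mathrm{tr}\big(A(\pi_n\otimes\sigma)\big),\qquad g=\mathrm{tr}\big(B(\overline{\pi_{n'}}\otimes\sigma')\big),\qquad\sigma,\sigma'\in\{\pi_1,\pi_2,\chi_y\},$$
and to show $|\beta_m(f,g)|\le\frac12\|A\|_1\|B\|_1$. If $n\ne n'$, the $H$-integral vanishes. So let $n=n'$. If the types do not add up to $2$, the sum over $s$ vanishes; otherwise it contributes a factor $3$. Put $A''=(N_n\otimes1)A$ and
$$a_x=(\mathrm{id}\otimes\mathrm{tr})\big(A''(1\otimes\sigma(x,0))\big),\qquad b_x=(\mathrm{id}\otimes\mathrm{tr})\big(B(1\otimes\sigma'(x,0))\big).$$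
With $a'_x=(\mathrm{id}\otimes\mathrm{tr})(A(1\otimes\sigma(x,0)))$ we have $\mathrm{Tr}(A(c\otimes\sigma(x,0)))=\mathrm{tr}(a'_xc)$ and $N_na'_x=a_x$. By (3) and (1), the $H$-integral at $x$ is $(\mathrm{tr}\otimes\mathrm{tr})((a'_x\otimes b_x)\Omega_n(N_n\otimes1))=\mathrm{tr}(N_na'_xb_x^t)=\mathrm{tr}(a_xb_x^t)$. Hence
$$\beta_m(f,g)=\frac1q\sum_x\mathrm{tr}(a_xb_x^t),\qquad\|A''\|_1\le\tfrac12\|A\|_1 .\tag{7}$$
It remains to show $|\beta_m(f,g)|\le\|A''\|_1\|B\|_1$ for the three pairs of types.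

**Step 3: type $(1,1)$, by Hilbert–Schmidt.** This is the partial-transpose block. Here $\sigma=\sigma'=\pi_1$, so $\sigma(x,0)=W(x)$. Expanding the second leg of $A''$ in the orthonormal basis $\{q^{-1/2}W(x)^*\}$ gives $A''=\frac1q\sum_xa_x\otimes W(x)^*$ and $\sum_x\|a_x\|_2^2=q\|A''\|_2^2$. Similarly $\sum_x\|b_x\|_2^2=q\|B\|_2^2$. By Cauchy–Schwarz, twice,
$$|\beta_m(f,g)|\le\frac1q\sum_x\|a_x\|_2\|b_x\|_2\le\|A''\|_2\|B\|_2\le\|A''\|_1\|B\|_1 .$$

**Step 4: types $(0,2)$ and $(2,0)$, by unitarity of $U_y$.** For $(0,2)$ we have $\sigma=\chi_y$, $\sigma'=\pi_2$, $a_x=\chi_y(x,0)A''$ and $\pi_2(x,0)=\overline{W(x)}$. Summing over $x$ inside the second factor,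
$$\beta_m(f,g)=\mathrm{tr}(A''b^t),\qquad b=\frac1q\sum_x\chi_y(x,0)b_x=(\mathrm{id}\otimes\mathrm{tr})\big(B(1\otimes U_y)\big).$$
A partial trace contracts the trace norm: for a contraction $c$, $|\mathrm{tr}(c(\mathrm{id}\otimes\mathrm{tr})(T))|=|\mathrm{Tr}((c\otimes1)T)|\le\|T\|_1$. Since $U_y$ is unitary, $\|b\|\le\|b\|_1\le\|B\|_1$, so $|\beta_m(f,g)|\le\|A''\|_1\|B\|_1$.

For $(2,0)$ the roles are exchanged: $b_x=\chi_y(x,0)B$ and $\beta_m(f,g)=\mathrm{tr}(aB^t)$ with $a=(\mathrm{id}\otimes\mathrm{tr})(A''(1\otimes U_y))$. So $|\beta_m(f,g)|\le\|a\|_1\|B\|\le\|A''\|_1\|B\|_1$.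

The claim of Step 2 is proved. So $\beta_m$ extends to $\mathrm A(H\times K_m)$, the two identities pass to the closure, and $D_m(f)(g)=\beta_m(f,g)$ is a cyclic derivation with $\|D_m\|\le\frac12$.

**Step 5: one derivation on $\mathrm A(G)$.** We sum the $D_m$ with weights. Let $r_m:\mathrm A(G)\to\mathrm A(H\times K_m)$ be restriction. It is a contractive homomorphism and maps $\mathrm{Trig}$ into $\mathrm{Trig}$. Then $(r_m^*D_mr_m)(f)(g)=D_m(r_mf)(r_mg)$ is a cyclic derivation of norm at most $\frac12$, and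
$$D=\sum_{m\ge1}2^{-m}\,r_m^*D_mr_m$$
converges in norm to a cyclic derivation on $\mathrm A(G)$ with $\|D\|\le\frac12$.

**Step 6: the test that $D$ fails.** Fix $n$ and $m$. Consider the irreducible representations $\rho(h,k)=\pi_n(h)\otimes\pi_1(k_m)$ and $\rho'(h,k)=\overline{\pi_n}(h)\otimes\pi_1(k_m)$ of $G$. Their coefficient matrices $[\rho_{ij}],[\rho'_{kl}]\in M_{nq}(\mathrm A(G))$ have norm at most $1$ (Section 2). We compute $X(D)$ term by term. For $l\ne m$, the restrictions of $\rho,\rho'$ to $H\times K_l$ do not depend on the $K_l$-variable, so the factor $\sum_{(x,s)\in K_l}\omega^s=0$ kills the $l$-th term. For $l=m$, the central factors are $\omega^s\omega^s\omega^s=1$, so (6) gives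
$$X(D)=2^{-m}\big[\Omega_n(N_n\otimes1)\big]\otimes\Phi .\tag{8}$$
Transposing the first $H$-leg and the first $K$-leg, $X(D)^\tau=2^{-m}[(N_n^t\otimes1)F_n]\otimes\Phi^\tau$. By (2) and Lemma 2(c), its norm is $2^{-m}\frac{n-1}{2n}3^m$. If $D$ were co-cb, Lemma 1 would give $\|D\|_{\text{co-cb}}\ge\frac{n-1}{2n}(3/2)^m$ for all $n,m$, which is impossible. For $D_m$ alone the same computation, without $2^{-m}$, gives $\|D_m\|_{\text{co-cb}}\ge\frac{n-1}{2n}3^m$ for all $n$, hence $\|D_m\|_{\text{co-cb}}\ge\frac12\,3^m$. This proves Theorem A. $\blacksquare$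

## 7. Not even a sum of a cb and a co-cb map

The matrix $X(D)$ in (8) is large because of $\Omega_n$, and $X(D)^\tau$ is large because of $\Phi^\tau$. So $D$ is bad for both structures at once. Inequality (5) turns this into a proof, with a $Y$ chosen so that $\|Y\|_1$ is of lower order in $n$ and $\|Y^\tau\|_1$ of lower order in $q$.

**Proof of Theorem B(1).** Suppose $D=D_1+D_2$ with $C_1=\|D_1\|_{cb}<\infty$ and $C_2=\|D_2\|_{\text{co-cb}}<\infty$. Use $X(D)$ from (8) and
$$Y=\big[(N_n^*\otimes1)\Omega_n\big]\otimes\Phi .$$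
The left side of (5): $\mathrm{Tr}(\Omega_n(N_nN_n^*\otimes1)\Omega_n)=\mathrm{Tr}(\Omega_n^2(N_nN_n^*\otimes1))=n\,\mathrm{tr}(N_nN_n^*)=\frac{n^2-1}{12}$ and $\mathrm{Tr}(\Phi^2)=q^2$, so $\mathrm{Tr}(X(D)Y)=2^{-m}\frac{n^2-1}{12}q^2$.

The cb term: $\|Y\|_1\le\frac12\|\Omega_n\|_1\|\Phi\|_1=\frac12nq^2$.

The co-cb term: $Y^\tau=[F_n((N_n^*)^t\otimes1)]\otimes\Phi^\tau$, and $F_n$ is unitary, so the first factor has trace norm $n\|N_n\|_1\le\frac12n^2$. With Lemma 2(c), $\|Y^\tau\|_1\le\frac12n^2q$.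

Thus $2^{-m}\frac{n^2-1}{12}q^2\le\frac12C_1nq^2+\frac12C_2n^2q$. Divide by $n^2q$ and let $n\to\infty$ with $m$ fixed: the $C_1$-term disappears, and $C_2\ge\frac16(3/2)^m$. This holds for every $m$, a contradiction. $\blacksquare$

## 8. The real Heisenberg group: the form and its bound

For a connected example we use one group $\mathbb H$ in place of the infinite product. The central type becomes a real parameter $a\ne0$, and the size $q$ becomes the dimension $d$ of a subspace onto which we compress.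

**Setup.** On $\mathbb R^2$ let $[(u,v),(u',v')]=u'v-uv'$. Let $\mathbb H=\mathbb R^2\times\mathbb R$ with $(x,s)(y,t)=(x+y,s+t+\frac12[x,y])$. For $a\ne0$ let
$$W_a(u,v)\xi(t)=e^{ia(vt-uv/2)}\xi(t-u)\ \text{ on }L^2(\mathbb R),\qquad\pi_a(x,s)=e^{ias}W_a(x).$$
Comparing exponents, $-\frac{uv}2-uv'-\frac{u'v'}2+\frac{(u+u')(v+v')}2=\frac{u'v-uv'}2$, so $W_a(x)W_a(y)=e^{ia[x,y]/2}W_a(x+y)$. By the Plancherel theorem for $\mathbb H$ (e.g. Folland, *A Course in Abstract Harmonic Analysis*, Ch. 7), $\mathrm{VN}(\mathbb H)\cong L^\infty(\mathbb R^*;B(L^2(\mathbb R)))$ with $\lambda(k)\leftrightarrow(\pi_a(k))_a$. So for $L=H\times\mathbb H$, $\mathrm{VN}(L)=\ell^\infty\text{-}\bigoplus_nL^\infty(\mathbb R^*;M_n\otimes B(L^2(\mathbb R)))$, and $\mathrm A(L)$ consists of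
$$f(h,k)=\sum_n\int_{\mathbb R^*}\mathrm{tr}\big(A_n(a)(\pi_n(h)\otimes\pi_a(k))\big)\,da,\qquad\|f\|=\sum_n\int\|A_n(a)\|_1\,da .$$
For the second variable we use $\overline{\pi_n}$ in place of $\pi_n$, with blocks $B_n(b)$. Call $f$ *finite* if only finitely many $A_n$ are nonzero.

**Step 1: a dense algebra.** Let $\mathcal A=\mathrm{Trig}(H)\otimes C_c^\infty(\mathbb H)$, an algebra of finite elements. It is dense in $\mathrm A(L)$. Indeed finite elements are dense. If $f$ has the single block $A_n=\sum e_{ij}\otimes A^{ij}$, then $f(h,k)=\sum_{ij}\pi_n(h)_{ji}\,g_{ij}(k)$ with $g_{ij}(k)=\int\mathrm{tr}(A^{ij}(a)\pi_a(k))\,da$ in $\mathrm A(\mathbb H)$. Replacing each $g_{ij}$ by $\tilde g_{ij}\in C_c^\infty(\mathbb H)$ changes $f$ by at most $\sum_{ij}\|g_{ij}-\tilde g_{ij}\|$, and $C_c^\infty(\mathbb H)$ is a dense subalgebra of $\mathrm A(\mathbb H)$ (Eymard).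

**Step 2: two facts about $W_a$.** These replace the orthonormal basis and the unitarity used in Section 6.

(i) *Orthogonality.* For $\xi,\zeta,\xi',\zeta'\in L^2(\mathbb R)$,
$$\int_{\mathbb R^2}\langle W_a(x)\xi,\zeta\rangle\overline{\langle W_a(x)\xi',\zeta'\rangle}\,dx=\frac{2\pi}{|a|}\langle\xi,\xi'\rangle\overline{\langle\zeta,\zeta'\rangle}.$$
Indeed $\langle W_a(u,v)\xi,\zeta\rangle=e^{-iauv/2}\int e^{iavt}\xi(t-u)\overline{\zeta(t)}\,dt$. For almost every $u$ the function $t\mapsto\xi(t-u)\overline{\zeta(t)}$ is in $L^2$, because the double integral of its squared modulus is $\|\xi\|^2\|\zeta\|^2$. Plancherel in $v$ gives $\frac{2\pi}{|a|}\int\xi(t-u)\overline{\zeta(t)}\,\overline{\xi'(t-u)}\zeta'(t)\,dt$, and integrating over $u$ gives the claim.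

Consequently, for trace class $S$ on $\mathbb C^n\otimes L^2(\mathbb R)$,
$$\int_{\mathbb R^2}\big\|(\mathrm{id}\otimes\mathrm{tr})\big(S(1\otimes W_a(x))\big)\big\|_2^2\,dx=\frac{2\pi}{|a|}\|S\|_2^2 .\tag{9}$$
For $n=1$, take a singular value decomposition, in which $S$ maps $\kappa$ to $\sum_js_j\langle\kappa,\zeta_j\rangle\xi_j$. Then $\mathrm{tr}(SW_a(x))=\sum_js_j\langle W_a(x)\xi_j,\zeta_j\rangle$, a series of orthogonal functions of squared norm $s_j^2\frac{2\pi}{|a|}$, converging absolutely both uniformly and in $L^2$. For general $n$, add this over the $n^2$ entries.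

(ii) *Damped integrals.* For $c\ne0$ and $\varepsilon>0$, $\big\|\int e^{-\varepsilon|x|^2}W_c(x)\,dx\big\|\le4\pi/|c|$. Put $t'=t-u$; then $vt-\frac{uv}2=v\frac{t+t'}2$. Integrating over $v$, the operator has kernel
$$Q(t,t')=e^{-\varepsilon(t-t')^2}k_\varepsilon\big(\tfrac{t+t'}2\big),\qquad k_\varepsilon(r)=\sqrt{\pi/\varepsilon}\;e^{-c^2r^2/4\varepsilon},\qquad\int k_\varepsilon=\frac{2\pi}{|c|}.$$
So $\int|Q(t,t')|\,dt'\le4\pi/|c|$. The kernel is symmetric, and Schur's test gives the bound.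

**Step 3: the form.** The weight $\omega^s$ is replaced by a smooth weight that selects central parameters with sum near $2$. Fix $\vartheta\in C_c^\infty((1,3))$ with $0\le\vartheta\le1$ and $\vartheta(2)=1$, and let $\theta\in\mathcal S(\mathbb R)$ satisfy $\int\theta(s)e^{ics}\,ds=\vartheta(c)$. For $f,g\in\mathcal A$ let
$$\beta(f,g)=\int_H\int_{\mathbb R^2}\int_{\mathbb R}(\partial f)\,g\,(h,x,s)\,\theta(s)\,ds\,dx\,dh .$$
As in Section 4, for $f_1,f_2,g\in\mathcal A$ we have $\beta(f_1f_2,g)=\beta(f_2,gf_1)+\beta(f_1,f_2g)$, and $\beta(f,g)=-\beta(g,f)$. Let $\beta_\varepsilon(f,g)$ be the same integral with the extra factor $e^{-\varepsilon|x|^2}$. It makes sense for all finite $f,g$, because $\partial f$ and $g$ are then bounded: $\partial$ replaces $A_n(a)$ by $(d\pi_n(Z)\otimes1)A_n(a)$. On $\mathcal A$ the supports are compact, so $\beta_\varepsilon\to\beta$ by dominated convergence.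

**Step 4: the bound.** We show $|\beta_\varepsilon(f,g)|\le4\pi\|f\|\|g\|$ for finite $f,g$ and all $\varepsilon>0$. The integrand is bounded by a constant times $\|A_n(a)\|_1\|B_{n'}(b)\|_1e^{-\varepsilon|x|^2}|\theta(s)|$, with finitely many $n,n'$, so Fubini applies. The $s$-integral of $\theta(s)e^{i(a+b)s}$ is $\vartheta(a+b)$. The $H$-integral is computed as for (7). Hence
$$\beta_\varepsilon(f,g)=\sum_n\iint\vartheta(a+b)\,J_{n,a,b}\,da\,db,\qquad J_{n,a,b}=\int_{\mathbb R^2}e^{-\varepsilon|x|^2}\,\mathrm{tr}(S_xT_x^t)\,dx,$$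
where $S=(N_n\otimes1)A_n(a)$, $T=B_n(b)$, $S_x=(\mathrm{id}\otimes\mathrm{tr})(S(1\otimes W_a(x)))$, $T_x=(\mathrm{id}\otimes\mathrm{tr})(T(1\otimes W_b(x)))$.

*First estimate (good for $a\approx b$).* By Cauchy–Schwarz and (9),
$$|J_{n,a,b}|\le\frac{2\pi}{\sqrt{|ab|}}\|S\|_2\|T\|_2\le\frac{2\pi}{\sqrt{|ab|}}\|S\|_1\|T\|_1 .$$

*Second estimate (for $a\ne b$).* Let $t$ on $B(\mathbb C^n\otimes L^2(\mathbb R))$ be $X^t=CX^*C$ with $C$ the entrywise and pointwise complex conjugation. It is linear, reverses products, and preserves trace, trace norm and operator norm. The $(i,j)$ entry of $S_x$ is $\mathrm{tr}(S(e_{ji}\otimes W_a(x)))=\mathrm{tr}(S^t(e_{ij}\otimes W_a(x)^t))$, and that of $T_x$ is $\mathrm{tr}(T(e_{ji}\otimes W_b(x)))$. Since $\mathrm{tr}(S_xT_x^t)$ is the sum of the products of these entries, regrouping legs gives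
$$J_{n,a,b}=(\mathrm{tr}\otimes\mathrm{tr})\big((S^t\otimes T)(F_n\otimes\Psi)\big),\qquad\Psi=\int e^{-\varepsilon|x|^2}\,W_a(x)^t\otimes W_b(x)\,dx .$$
The unitaries $U(x)=W_a(x)^t\otimes W_b(x)$ are strongly continuous, since $W_a(x)^t=CW_a(-x)C$. From $W_a(x)^tW_a(y)^t=(W_a(y)W_a(x))^t=e^{-ia[x,y]/2}W_a(x+y)^t$ we get $U(x)U(y)=e^{i(b-a)[x,y]/2}U(x+y)$. By the Stone–von Neumann theorem, $U$ is unitarily equivalent to $W_{b-a}\otimes1$, and (ii) with $c=b-a$ gives $\|\Psi\|\le4\pi/|a-b|$. As $F_n$ is unitary,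
$$|J_{n,a,b}|\le\frac{4\pi}{|a-b|}\|S\|_1\|T\|_1 .$$

*Combining.* If $\vartheta(a+b)\ne0$, then $a+b\ge1$. If $|a-b|\ge\frac12$, the second estimate gives $|J_{n,a,b}|\le8\pi\|S\|_1\|T\|_1$. If $|a-b|<\frac12$, then $4ab=(a+b)^2-(a-b)^2\ge\frac34$, and the first estimate gives $|J_{n,a,b}|\le\frac{2\pi}{\sqrt{3/16}}\|S\|_1\|T\|_1\le8\pi\|S\|_1\|T\|_1$. Since $\|S\|_1\le\frac12\|A_n(a)\|_1$ and $0\le\vartheta\le1$, integrating over $a,b$ and summing over $n$ gives $4\pi\|f\|\|g\|$.

**Step 5: the derivation.** Letting $\varepsilon\to0$, $|\beta(f,g)|\le4\pi\|f\|\|g\|$ on $\mathcal A$. So $\beta$ extends to $\mathrm A(L)$ and defines a cyclic derivation $D$. Moreover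
$$D(f)(g)=\lim_{\varepsilon\to0}\beta_\varepsilon(f,g)\quad\text{for all finite }f,g\in\mathrm A(L).\tag{10}$$
Indeed, approximate $f,g$ by $f',g'\in\mathcal A$. Both $|\beta_\varepsilon(f,g)-\beta_\varepsilon(f',g')|$ and $|D(f)(g)-D(f')(g')|$ are at most $4\pi(\|f-f'\|\|g\|+\|f'\|\|g-g'\|)$, uniformly in $\varepsilon$, and (10) holds for $f',g'$.

## 9. The real Heisenberg group: the flip appears

**Step 1: test matrices.** A single value of the central parameter is not available in $\mathrm A(L)$, so we average over a short interval. Fix $n,d$ and let $\eta_1,\dots,\eta_d$ be orthonormal real even Schwartz functions (Hermite functions of even degree). Let $V:\mathbb C^d\to L^2(\mathbb R)$ be the isometry $\delta_i\mapsto\eta_i$. For an interval $I\subset[\frac12,\frac32]$ centered at $1$, the map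
$$\alpha_I(y)=|I|^{-1}\int_I(1\otimes V^*)\,y_n(a)\,(1\otimes V)\,da$$
is a normal complete contraction $\mathrm{VN}(L)\to M_n\otimes M_d$. Use it for $[f_{ij}]$, and its analogue with $\overline{\pi_n}$ in place of $\pi_n$ for $[g_{kl}]$. The entries are finite elements: each has a single block, $|I|^{-1}1_I(a)$ times a fixed rank-one operator. By (10), (3) and Fubini,
$$X^I(D)=\lim_{\varepsilon\to0}|I|^{-2}\int_I\int_I\vartheta(a+b)\,\big[\Omega_n(N_n\otimes1)\big]\otimes\Big(\int e^{-\varepsilon|x|^2}\,V^*W_a(x)V\otimes V^*W_b(x)V\,dx\Big)da\,db .$$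

**Step 2: the limit.** We let $\varepsilon\to0$ and then shrink $I$ to $\{1\}$. The coefficients
$$\langle W_a(u,v)\eta_j,\eta_i\rangle=e^{-iauv/2}\int e^{iavt}\eta_j(t-u)\eta_i(t)\,dt$$
are jointly continuous in $(a,x)$. Up to a phase they are the partial Fourier transform in $t$ of the Schwartz function $(t,u)\mapsto\eta_j(t-u)\eta_i(t)$, evaluated at $av$. So they are bounded by $\mathrm{const}\,(1+|x|)^{-4}$ uniformly for $a\in[\frac12,\frac32]$. By dominated convergence the limit $\varepsilon\to0$ removes the damping. What remains is the average over $I\times I$ of a continuous function of $(a,b)$. As $I\downarrow\{1\}$ it tends to the value at $(1,1)$, where $\vartheta(2)=1$: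
$$X^I(D)\to X=\big[\Omega_n(N_n\otimes1)\big]\otimes\Phi_d,\qquad\Phi_d=\int V^*W_1(x)V\otimes V^*W_1(x)V\,dx .$$

**Step 3: $\Phi_d=2\pi F_d$.** Evenness of the $\eta_i$ enters here. Let $R\xi(t)=\xi(-t)$. A direct substitution gives $RW_1(x)R=W_1(-x)$. Since $R\eta_k=\eta_k$,
$$\overline{\langle W_1(x)\eta_l,\eta_k\rangle}=\langle W_1(-x)\eta_k,\eta_l\rangle=\langle W_1(x)\eta_k,\eta_l\rangle .$$
Hence by (i) the coefficient of $e_{ij}\otimes e_{kl}$ in $\Phi_d$ is
$$\int\langle W_1(x)\eta_j,\eta_i\rangle\langle W_1(x)\eta_l,\eta_k\rangle\,dx=\int\langle W_1(x)\eta_j,\eta_i\rangle\overline{\langle W_1(x)\eta_k,\eta_l\rangle}\,dx=2\pi\,\delta_{jk}\delta_{il},$$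
which says $\Phi_d=2\pi\sum_{i,j}e_{ij}\otimes e_{ji}=2\pi F_d$.

**Step 4: the contradiction, proving Theorem B(2).** Suppose $D=D_1+D_2$ with $C_1=\|D_1\|_{cb}$ and $C_2=\|D_2\|_{\text{co-cb}}$ finite. Inequality (5) holds for each $X^I(D)$, hence for the limit $X$. Take $Y=[(N_n^*\otimes1)\Omega_n]\otimes F_d$. As in Section 7, $\mathrm{Tr}(XY)=\frac{n^2-1}{12}\cdot2\pi\,\mathrm{Tr}(F_d^2)=\frac{n^2-1}{12}\cdot2\pi d^2$. Also $\|Y\|_1\le\frac12n\,d^2$, and since $F_d^\tau=\Omega_d$ has trace norm $d$, $\|Y^\tau\|_1\le\frac12n^2d$. Thus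
$$\frac{\pi(n^2-1)}6\,d^2\le\frac12C_1nd^2+\frac12C_2n^2d .$$
Dividing by $n^2d$ and letting $n\to\infty$ gives $C_2\ge\pi d/3$ for every $d$, a contradiction. $\blacksquare$

## 10. Passing to groups that contain these

**Lemma 3.** Let $L$ be a closed subgroup of $L'$, $r:\mathrm A(L')\to\mathrm A(L)$ restriction, $D$ a cyclic derivation on $\mathrm A(L)$. Then $D'=r^*Dr$ is a cyclic derivation on $\mathrm A(L')$. If $D'$ is co-cb, then $\|X(D)^\tau\|\le\|D'\|_{\text{co-cb}}$ for all $[f_{ij}],[g_{kl}]$ in the unit balls of $M_r(\mathrm A(L))$. If $D'=D_1+D_2$ with $D_1$ cb and $D_2$ co-cb, then (5) holds for $X(D)$ for all such $[f_{ij}],[g_{kl}]$.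

*Proof.* The map $r$ is a contractive homomorphism onto $\mathrm A(L)$, and $r^*$ is the normal injective $*$-homomorphism $\mathrm{VN}(L)\to\mathrm{VN}(L')$, $\lambda_L(x)\mapsto\lambda_{L'}(x)$ (Herz; Takesaki–Tatsuuma). As $D'(f)(g)=D(rf)(rg)$ and $r$ is multiplicative, $D'$ is a cyclic derivation. An injective $*$-homomorphism is a complete isometry, so $r$ is a complete quotient map (Effros–Ruan, *Operator Spaces*, Cor. 4.1.9). So strict contractions $[f_{ij}],[g_{kl}]$ over $\mathrm A(L)$ lift to strict contractions $[\tilde f_{ij}],[\tilde g_{kl}]$ over $\mathrm A(L')$, and $D'(\tilde f_{ij})(\tilde g_{kl})=D(f_{ij})(g_{kl})$: the matrix $X(D')$ for the lifts is $X(D)$. Apply Lemma 1 to $D'$. Matrices of norm equal to $1$ are covered by scaling with factors below $1$ and passing to the limit. $\square$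

**Proof of Theorem B(3).** The contradictions in Sections 7 and 9 were derived only from (5) for test matrices over $\mathrm A$ of the subgroup. By Lemma 3, (5) for these test matrices also follows from a decomposition $D'=D_1+D_2$ of $D'=r^*Dr$ on $\mathrm A(G')$. So $D'$ is a cyclic derivation on $\mathrm A(G')$ that is not a sum of a cb and a co-cb map. In particular, it is not co-cb. It remains to check the examples.

*The connected compact group.* We embed $K_m$ in $\mathrm{SU}(3^m)$ by $\pi_1$. If $\omega^sW(x)=1$, then $x=0$ by the trace, and then $s=0$; so $\pi_1$ is faithful. For the determinant, let $x\ne0$. Then $W(x)^3=W(3x)=1$, and $\mathrm{tr}\,W(x)=\mathrm{tr}\,W(x)^2=\mathrm{tr}\,W(2x)=0$. So the multiplicities $\mu_j$ of the eigenvalues $\omega^j$ satisfy $\sum_j\mu_j\omega^j=\sum_j\mu_j\omega^{2j}=0$, hence are all equal to $q/3$, and $\det W(x)=(1\cdot\omega\cdot\omega^2)^{q/3}=1$. Also $\det(\omega^s1)=\omega^{sq}=1$, since $3$ divides $q$. Thus $\mathrm{SU}(2)\times\prod_mK_m$,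 being compact, is a closed subgroup of the connected compact group $\mathrm{SU}(2)\times\prod_m\mathrm{SU}(3^m)$.

*The special linear groups.* The map
$$(u,v,s)\mapsto\begin{pmatrix}1&v&s+\frac12uv\\0&1&u\\0&0&1\end{pmatrix}$$
is an isomorphism of $\mathbb H$ onto the closed group of real upper unitriangular $3\times3$ matrices. Indeed the corner entry of a product is $s+\frac12uv+s'+\frac12u'v'+vu'$, which equals $s+s'+\frac12(u'v-uv')+\frac12(u+u')(v+v')$. Further, $\mathrm{SU}(2)$ is a compact subgroup of $\mathrm{SL}(2,\mathbb C)$, and, acting on $\mathbb C^2=\mathbb R^4$, of $\mathrm{SL}(4,\mathbb R)$. Block-diagonal embedding, padded by an identity block, makes $\mathrm{SU}(2)\times\mathbb H$ a closed subgroup of $\mathrm{SL}(N,\mathbb C)$ for $N\ge2+3=5$ and of $\mathrm{SL}(N,\mathbb R)$ for $N\ge4+3=7$. $\blacksquare$
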